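\title{The dual unit ball of a separable Banach space is the (I)-envelope of its weak$^*$-exposed points}

\begin{abstract}
The (I)-envelope of a subset of a dual Banach space lies between its norm closed convex hull and its weak$^*$ closed convex hull. We prove that, for every separable real or complex Banach space $X$, every nonempty weak$^*$-compact convex set $K\subset X^*$, and in particular the dual unit ball, is the (I)-envelope of the set of its weak$^*$-exposed points. The proof runs Simons' inductive construction on the average of the support function of $K$ over small random translations. It yields a criterion, valid in every Banach space, that covers boundaries and weak$^*$-exposed points at once. Examples show that separability cannot be dropped and that the probabilistic hypothesis of the criterion cannot be replaced by a topological one.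
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a real or complex Banach space with dual $X^*$ and closed unit balls $B_X$ and $B_{X^*}$. We write $\operatorname{co}$ for the convex hull. To recover a weak$^*$-compact convex set $K\subset X^*$ from a subset $A$, one takes the convex hull of $A$ and closes it. The weak$^*$ closure often gives $K$ but says little; the norm closure says much more but may be too small. The \emph{(I)-envelope} mixes the two closures:
\begin{equation}\label{eq:env}
\operatorname{(I)-env}(A)=\bigcap\left\{\overline{\operatorname{co}\bigcup_{n=1}^\infty \overline{\operatorname{co} A_n}^{\,w^*}}^{\,\|\cdot\|}\;:\; A=\bigcup_{n=1}^\infty A_n\right\},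
\end{equation}
where the intersection runs over all countable covers of $A$ by subsets $A_n$. Thus the weak$^*$ closure may be applied only to the pieces of a countable decomposition of $A$, and the pieces must be joined in norm. Each set in the intersection is norm closed, convex and contains $A$, and the cover $A_n=A$ contributes the set $\overline{\operatorname{co}A}^{\,w^*}$. Hence
\begin{equation}\label{eq:sandwich}
\overline{\operatorname{co}A}^{\,\|\cdot\|}\subset\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{\,w^*}.
\end{equation}

A point $b$ of a weak$^*$-compact convex set $K\subset X^*$ is \emph{weak$^*$-exposed} in $K$ if there is $y\in X$ such that $\operatorname{Re}b(y)>\operatorname{Re}b'(y)$ for every $b'\in K\setminus\{b\}$; we then say that $y$ \emph{exposes} $b$. The following question comes from Kalenda and Raja \cite{KR}.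

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a separable Banach space. Is $B_{X^*}$ equal to the (I)-envelope of the set of its weak$^*$-exposed points?}
\medskip

The answer is yes, and not only for the ball.

\begin{theorem}\label{thm:main}
Let $X$ be a separable Banach space and let $K\subset X^*$ be nonempty, weak$^*$-compact and convex. Then $K$ is the (I)-envelope of the set of its weak$^*$-exposed points. In particular, $B_{X^*}$ is the (I)-envelope of the set of its weak$^*$-exposed points.
\end{theorem}

We fix the notation used below. For a nonempty weak$^*$-compact convex set $K\subset X^*$ put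
\[
p(x)=\max_{b\in K}\operatorname{Re}b(x)\quad(x\in X),\qquad M=\sup_{b\in K}\|b\|.
\]
The maximum is attained because $b\mapsto\operatorname{Re}b(x)$ is weak$^*$ continuous, and $M<\infty$ by the uniform boundedness principle. The \emph{support function} $p$ is sublinear, hence convex, it satisfies $p(0)=0$, and it is $M$-Lipschitz, being a supremum of $M$-Lipschitz functions. For $K=B_{X^*}$ we have $p=\|\cdot\|$. We say that $b\in K$ \emph{attains $p$ at $y$} if $\operatorname{Re}b(y)=p(y)$. Then $y$ exposes $b$ exactly when $b$ is the only point of $K$ that attains $p$ at $y$.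

A set $B\subset K$ is a \emph{boundary} of $K$ if for every $y\in X$ some $b\in B$ attains $p$ at $y$. By the Fonf--Lindenstrauss theorem, the (I)-envelope of a boundary of $K$ is $K$. The weak$^*$-exposed points need not form a boundary, even in the plane (Example~\ref{ex:stadium}). They come close, however: in a separable space the points of G\^ateaux differentiability of the norm are dense (Mazur's theorem), and each of them exposes a point of $B_{X^*}$ (Lemma~\ref{lem:unique}). This suggests the answer yes. It does not prove it, for a set $B\subset B_{X^*}$ can attain the norm at every point of a dense open subset of $X$ and still have a small (I)-envelope (Example~\ref{ex:generic}). What does suffice is that $B$ attains $p$ at \emph{almost every} point, in the following sense. A map on a probability space is \emph{simple measurable} if it takes finitely many values, each on a measurable set.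

\begin{theorem}\label{thm:H}
Let $X$ be any Banach space, let $K\subset X^*$ be nonempty, weak$^*$-compact and convex, and let $B\subset K$. Assume:
\begin{itemize}
\item[(H)] For every $r>0$ there are a probability space $(\Omega,\Sigma,\mathbb P)$ and a map $V\colon\Omega\to rB_X$, which is a pointwise norm limit of simple measurable maps, such that for every $x\in X$ there is $\Omega_x\in\Sigma$ with $\mathbb P(\Omega_x)=1$ and with the property that for each $\omega\in\Omega_x$ there is $b\in B$ with $\operatorname{Re}b(x+V(\omega))=p(x+V(\omega))$.
\end{itemize}
Then $\operatorname{(I)-env}(B)=K$.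
\end{theorem}

In words: there is an arbitrarily small random vector $V$, \emph{the same for all $x$}, such that $B$ almost surely attains $p$ at $x+V$. A boundary satisfies (H) with $V=0$ on a one-point probability space, so Theorem~\ref{thm:H} contains the Fonf--Lindenstrauss theorem.

\begin{corollary}\label{cor:boundary}
Let $X$ be any Banach space and let $B$ be a boundary of a nonempty weak$^*$-compact convex set $K\subset X^*$. Then $\operatorname{(I)-env}(B)=K$.
\end{corollary}

Sections \ref{sec:tests} and \ref{sec:ineq} reduce Theorem~\ref{thm:H} to an inequality for bounded sequences in $X$. Sections \ref{sec:slopes} and \ref{sec:average} prove the inequality by running Simons' inductive construction on the average of $p$ over the translations by $V$. Section~\ref{sec:exposed} verifies (H) for the weak$^*$-exposed points, and Section~\ref{sec:more} contains consequences and the examples that limit the results.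

\section{Testing the (I)-envelope by bounded sequences}\label{sec:tests}

We use the Hahn--Banach theorem in the following form: if $C\subset X^*$ is nonempty, weak$^*$-compact and convex and $e\in X^*\setminus C$, then there is $x\in X$ with $\operatorname{Re}e(x)>\sup_{b\in C}\operatorname{Re}b(x)$. For a nonempty bounded set $B$ it follows that $e\in\overline{\operatorname{co}B}^{\,w^*}$ if and only if $\operatorname{Re}e(x)\le\sup_{b\in B}\operatorname{Re}b(x)$ for all $x\in X$. The (I)-envelope has the same description with vectors replaced by bounded sequences.

\begin{proposition}\label{prop:test}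
Let $B$ be a nonempty subset of a weak$^*$-compact convex set $K\subset X^*$, and let $e\in X^*$. Then $e\in\operatorname{(I)-env}(B)$ if and only if every bounded sequence $(x_n)$ in $X$ satisfies
\begin{equation}\label{eq:test}
\limsup_n\operatorname{Re}e(x_n)\le\sup_{b\in B}\,\limsup_n\operatorname{Re}b(x_n).
\end{equation}
\end{proposition}

\begin{proof}
Let $e\in\operatorname{(I)-env}(B)$, let $\|x_n\|\le L$ for all $n$, and let $c$ be a real number larger than the right side of \eqref{eq:test}, which is at most $ML$. The sets
\[
A_N=\{b\in B:\ \operatorname{Re}b(x_n)\le c\ \text{ for all }n\ge N\}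
\]
increase and cover $B$. Each inequality $\operatorname{Re}b(x_n)\le c$ defines a weak$^*$-closed convex set, so the inequalities with $n\ge N$ hold on $C_N=\overline{\operatorname{co}A_N}^{\,w^*}$. The sets $C_N$ increase, so their union $U$ is convex, and $\limsup_n\operatorname{Re}b(x_n)\le c$ for $b\in U$. By \eqref{eq:env}, $e$ lies in the norm closure of $U$. For $b\in U$ we have $\limsup_n\operatorname{Re}e(x_n)\le c+L\|e-b\|$, so $\limsup_n\operatorname{Re}e(x_n)\le c$. This proves \eqref{eq:test}.

Conversely, let $e\notin\operatorname{(I)-env}(B)$. Take a cover $B=\bigcup_nA_n$, ordered so that $A_1\ne\emptyset$, such that $e$ is not in the norm closure of $\operatorname{co}\bigcup_nC_n$, where $C_n=\overline{\operatorname{co}A_n}^{\,w^*}$. Each $C_n$ is a weak$^*$-closed subset of $K$, hence weak$^*$-compact. Put $K_n=\operatorname{co}(C_1\cup\dots\cup C_n)$. This set is the image of the product of a simplex and of the nonempty sets among $C_1,\dots,C_n$ under the weak$^*$ continuous map $((\lambda_i),(b_i))\mapsto\sum_i\lambda_ib_i$, so it is weak$^*$-compact. The sets $K_n$ increase, and $B\subset\bigcup_nK_n=\operatorname{co}\bigcup_nC_n$.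 Choose $0<\delta<\operatorname{dist}(e,\bigcup_nK_n)$.

The set $K_n+\delta B_{X^*}$ is convex, it is weak$^*$-compact as a sum of two weak$^*$-compact sets (the ball is compact by the Banach--Alaoglu theorem), and it does not contain $e$. So there is $x_n\in X$ with
\[
\operatorname{Re}e(x_n)>\sup_{b\in K_n}\operatorname{Re}b(x_n)+\delta\|x_n\|.
\]
The strict inequality forces $x_n\ne0$, and we normalize $\|x_n\|=1$. Choose a subsequence with $\operatorname{Re}e(x_{n_k})\to\beta\in\mathbb R$. Each $b\in B$ lies in some $K_N$, hence in $K_{n_k}$ for all large $k$, and for these $k$ we have $\operatorname{Re}b(x_{n_k})<\operatorname{Re}e(x_{n_k})-\delta$. Thus $\limsup_k\operatorname{Re}b(x_{n_k})\le\beta-\delta$ for every $b\in B$, and \eqref{eq:test} fails for $(x_{n_k})$.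
\end{proof}

If $X$ is finite-dimensional, the three sets in \eqref{eq:sandwich} coincide, and Theorem~\ref{thm:main} says that a compact convex set is the closed convex hull of its exposed points. The next two examples show that in general the norm closed convex hull is too small, and that Corollary~\ref{cor:boundary} does not imply Theorem~\ref{thm:main}.

\begin{example}\label{ex:C01}
Let $X=C[0,1]$. By the Riesz representation theorem, $X^*$ is the space of signed or complex Borel measures on $[0,1]$ with the total variation norm. Let $W=\{\gamma\delta_t: t\in[0,1],\ |\gamma|=1\}$, where $\delta_t$ is the Dirac measure at $t$. If $|f(t)|=\|f\|$ and $|\gamma|=1$ satisfies $\gamma f(t)=|f(t)|$, then $\gamma\delta_t$ attains the norm at $f$. So $W$ is a boundary of $B_{X^*}$, and every weak$^*$-exposed point, being the only point that attains the norm at some $f$, lies in $W$. Conversely, $\gamma\delta_t$ is exposed by $\overline\gamma h$, where $h(s)=1-|s-t|$: if $\|\mu\|\le1$ and $\operatorname{Re}\mu(\overline\gamma h)=1$, then $\int h\,d|\mu|\ge1$, so $|\mu|$ is concentrated on $\{h=1\}=\{t\}$, and $\mu=c\delta_t$ with $|c|\le1$ and $\operatorname{Re}\overline\gamma c=1$,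 that is, $c=\gamma$. Thus $W$ is the set of weak$^*$-exposed points. Every $\nu\in\operatorname{co}W$ is concentrated on a finite set $F$, so the Lebesgue measure $\lambda$ satisfies $\|\lambda-\nu\|\ge|(\lambda-\nu)([0,1]\setminus F)|=1$. Hence $\overline{\operatorname{co}W}^{\,\|\cdot\|}\ne B_{X^*}$, while $\operatorname{(I)-env}(W)=B_{X^*}$ by Corollary~\ref{cor:boundary}.
\end{example}

\begin{example}[the stadium]\label{ex:stadium}
Let $|\cdot|$ be the Euclidean norm on $\mathbb R^2$ and let $K=\{(a,0)+u: |a|\le1,\ |u|\le1\}$. With the pairing given by the scalar product, $p(y)=|y_1|+|y|$. This is a norm, and $K$ is the dual unit ball of $X=(\mathbb R^2,p)$. If $y_1\neq0$, then $ay_1+\langle u,y\rangle$ is maximal only for $a=\operatorname{sign}y_1$ and $u=y/|y|$, so $y$ exposes $(\operatorname{sign}y_1,0)+y/|y|$. If $y_1=0$, the maximum does not depend on $a$, so $y$ exposes no point. Hence the set $W$ of exposed points consists of the two open half circles $\{(\operatorname{sign}u_1,0)+u:|u|=1,\ u_1\ne0\}$. Its points have second coordinate less than $1=p(0,1)$, so $W$ is not a boundary. But $W$ satisfies (H): take $\rho=r/2$, let $t$ be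 uniformly distributed in $[-1,1]$ and put $V(t)=(\rho t,0)$. Then $p(V(t))\le r$, and for each $x$ the first coordinate of $x+V(t)$ vanishes for at most one $t$.
\end{example}

\section{An inequality for convex combinations}\label{sec:ineq}

By Proposition~\ref{prop:test} we must show that $B$ sees the upper limits of bounded sequences as well as $K$ does. Hypothesis (H) speaks of $p$, not of a single $e\in K$, and the link between the two is the following inequality.

\begin{proposition}\label{prop:key}
Let $K$ and $B$ be as in Theorem~\ref{thm:H}, and assume \emph{(H)}. Then every bounded sequence $(x_n)$ in $X$ satisfies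
\begin{equation}\label{eq:key}
\inf\{p(w):w\in\operatorname{co}\{x_n:n\ge1\}\}\le\sup_{b\in B}\,\limsup_n\operatorname{Re}b(x_n).
\end{equation}
\end{proposition}

The convex hull cannot be omitted. In Example~\ref{ex:C01} take functions $x_n$ of norm $1$ with values in $[0,1]$ and disjoint supports: the right side of \eqref{eq:key} is $0$ and $p(x_n)=1$, but $p\bigl((x_1+\dots+x_n)/n\bigr)=1/n$.

\begin{proof}[Proof of Theorem~\ref{thm:H} from Proposition~\ref{prop:key}]
The set $B$ is nonempty because the sets $\Omega_x$ in (H) are nonempty. The inclusion $\operatorname{(I)-env}(B)\subset K$ follows from \eqref{eq:sandwich}. Let $e\in K$, let $(x_n)$ be bounded, and let $\sigma$ be the right side of \eqref{eq:test}. Choose a subsequence with $\operatorname{Re}e(x_{n_k})\to\beta:=\limsup_n\operatorname{Re}e(x_n)$. Fix $\varepsilon>0$ and $m$ with $\operatorname{Re}e(x_{n_k})\ge\beta-\varepsilon$ for $k\ge m$. Since $e\in K$, every $w\in\operatorname{co}\{x_{n_k}:k\ge m\}$ satisfies $p(w)\ge\operatorname{Re}e(w)\ge\beta-\varepsilon$. Apply \eqref{eq:key} to the sequence $(x_{n_k})_{k\ge m}$; passing to a subsequence does not increase an upper limit,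 so $\beta-\varepsilon\le\sigma$. Hence \eqref{eq:test} holds, and $e\in\operatorname{(I)-env}(B)$ by Proposition~\ref{prop:test}.
\end{proof}

To prove \eqref{eq:key} we need one $b\in B$ that is large on infinitely many $x_n$. Points of $B$ are available only as points attaining $p$ somewhere. If $b\in K$ attains $p$ at $y$, then $p(y-h)\ge\operatorname{Re}b(y-h)=p(y)-\operatorname{Re}b(h)$, that is,
\begin{equation}\label{eq:subgrad}
p(y)-p(y-h)\le\operatorname{Re}b(h)\qquad(h\in X).
\end{equation}
So a lower bound for a backward difference quotient of $p$ at $y$ in a direction $z$ is a lower bound for $\operatorname{Re}b(z)$. Such lower bounds come from convexity: a convex function $f$ on $[0,1]$ satisfies $f(1-\tau)\le(1-\tau)f(1)+\tau f(0)$, that is,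
\begin{equation}\label{eq:slope}
\frac{f(1)-f(1-\tau)}{\tau}\ge f(1)-f(0)\qquad(0<\tau\le1).
\end{equation}

\begin{example}[the argument on the stadium]\label{ex:worked}
In Example~\ref{ex:stadium} let $x_n=x=(0,1)$ for all $n$. Then \eqref{eq:key} says $1\le\sup_{b\in W}b(x)$. No point of $W$ attains $p$ at $x$, so \eqref{eq:subgrad} cannot be used at $x$. Replace $p$ by its average $P(y)=\frac12\int_{-1}^1p(y+(\rho t,0))\,dt$, which is again convex. We have
\[
P(0)=\frac12\int_{-1}^12\rho|t|\,dt=\rho,\qquad P(x)=\frac12\int_{-1}^1\Bigl(\rho|t|+\sqrt{1+\rho^2t^2}\Bigr)dt\ge1+\frac\rho2 .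
\]
Apply \eqref{eq:slope} to $f(s)=P(sx)$ with $\tau=2^{-m}$. The left side is the average over $t$ of
\[
g_m(t)=2^m\Bigl(\sqrt{1+\rho^2t^2}-\sqrt{(1-2^{-m})^2+\rho^2t^2}\Bigr),
\]
so this average is at least $P(x)-P(0)\ge1-\rho/2$ for every $m$. The function $s\mapsto\sqrt{s^2+\rho^2t^2}$ is $1$-Lipschitz with derivative $1/\sqrt{1+\rho^2t^2}$ at $s=1$, so $|g_m|\le1$ and $g_m(t)\to1/\sqrt{1+\rho^2t^2}$. For $t\ne0$ this limit is $b_t(x)$, where $b_t=(\operatorname{sign}t,0)+(\rho t,1)/\sqrt{1+\rho^2t^2}\in W$ is the point exposed by $x+V(t)$. By bounded convergence the average of $b_t(x)$ is at least $1-\rho/2$, so $b_t(x)\ge1-\rho/2$ for some $t\ne0$. Letting $\rho\to0$ gives the claim.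
\end{example}

The general proof has the same steps: slopes of the average, a limit theorem that selects one translation, and \eqref{eq:subgrad} at the translated point. In the example the point $x$ is known in advance, and a single small $t\neq0$ would have done. For a nonconstant sequence the point $x$ must be constructed, and this is what makes the average necessary.

\section{Slopes along a broken line}\label{sec:slopes}

Let $(x_n)$ be a bounded sequence and put $D_m=\operatorname{co}\{x_n:n\ge m\}$; these sets decrease. To see $\limsup_n\operatorname{Re}b(x_n)$, the directions of the difference quotients must move into the sets $\overline{D_m}$ with $m\to\infty$: for $z\in\overline{D_m}$ we have $\operatorname{Re}b(z)\le\sup_{n\ge m}\operatorname{Re}b(x_n)$, so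
\begin{equation}\label{eq:tails}
\limsup_m\operatorname{Re}b(z_m)\le\limsup_n\operatorname{Re}b(x_n)\qquad\text{if }z_m\in\overline{D_{m+1}}\text{ for all }m.
\end{equation}
The directions change with $m$, so the segment from $0$ to $x$ in \eqref{eq:slope} must be replaced by a broken line. Simons' inductive construction produces a broken line along which \eqref{eq:slope} survives up to a small error. It works for any Lipschitz convex function, and this freedom will be used in the next section.

\begin{lemma}\label{lem:slopes}
Let $P\colon X\to\mathbb R$ be convex and Lipschitz, let $(x_n)$ be bounded and let $\eta>0$. Then there are $x\in\overline{D_1}$ and $z_m\in\overline{D_{m+1}}$ $(m\ge0)$ such that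
\begin{equation}\label{eq:lemma}
2^m\bigl(P(x)-P(x-2^{-m}z_m)\bigr)\ge P(x)-P(0)-\eta\qquad(m\ge0).
\end{equation}
\end{lemma}

\begin{proof}
We build $x$ as a series $\sum_{k\ge1}2^{-k}y_k$ with $y_k\in D_k$; its partial sums $s_m$ are the vertices of the broken line. Put $s_0=0$. Given $s_{m-1}$, the point $s_{m-1}+2^{-(m-1)}y$ is the sum that the series would have if all terms from the $m$-th on used the same vector $y$. We choose $y_m\in D_m$ so as to make $P$ almost minimal at this point: with $q_m=s_{m-1}+2^{-(m-1)}y_m$,
\begin{equation}\label{eq:choice}
P(q_m)\le\inf_{y\in D_m}P\bigl(s_{m-1}+2^{-(m-1)}y\bigr)+\eta4^{-m}.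
\end{equation}
The infimum is finite because $P$ is Lipschitz and $D_m$ is bounded. Put $s_m=s_{m-1}+2^{-m}y_m$, the midpoint of $s_{m-1}$ and $q_m$.

The vectors $y_k$ are bounded and $X$ is complete, so $x=\lim_ms_m$ exists. Put
\[
z_m=2^m(x-s_m)=\sum_{k>m}2^{m-k}y_k .
\]
For $l>m$ the vector $\sum_{k=m+1}^{l}2^{m-k}y_k+2^{m-l}y_l$ is a convex combination of points of $D_{m+1}$, and it tends to $z_m$ as $l\to\infty$. So $z_m\in\overline{D_{m+1}}$, and $x=z_0\in\overline{D_1}$.

Let $m\ge1$. Since $x=s_{m-1}+2^{-(m-1)}z_{m-1}$ with $z_{m-1}\in\overline{D_m}$ and $P$ is continuous, $P(x)$ is at least the infimum in \eqref{eq:choice}. Thus $P(q_m)\le P(x)+\eta4^{-m}$: whatever the later choices are, the final value $P(x)$ is not much below $P(q_m)$. Convexity at the midpoint gives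
\[
P(s_m)\le\tfrac12P(s_{m-1})+\tfrac12P(q_m)\le\tfrac12P(s_{m-1})+\tfrac12P(x)+\tfrac12\eta4^{-m}.
\]
Let $u_m=2^m(P(x)-P(s_m))$, which is the left side of \eqref{eq:lemma}. Subtracting the last inequality from $P(x)$ and multiplying by $2^m$, we get $u_m\ge u_{m-1}-\frac12\eta2^{-m}$. Since $\sum_{m\ge1}\frac12\eta2^{-m}\le\eta$ and $u_0=P(x)-P(0)$, \eqref{eq:lemma} follows.
\end{proof}

\section{Averaging over translations}\label{sec:average}

If $B$ is a boundary, \eqref{eq:key} follows at once: apply Lemma~\ref{lem:slopes} to $P=p$ and take $b\in B$ attaining $p$ at $x$; then \eqref{eq:subgrad} and \eqref{eq:lemma} give $\operatorname{Re}b(z_m)\ge p(x)-\eta$ for all $m$, and \eqref{eq:tails} concludes.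

If $B$ is not a boundary, we have no control over the point $x$, and $B$ may not attain $p$ there. One may move $x$ to a good point $x+v$ after the construction. But \eqref{eq:lemma} involves the scales $2^{-m}\to0$, and translating by $v$ changes its left side by an amount that we can bound only by $2^{m+1}M\|v\|$, which is useless for a fixed $v$ and large $m$. One may instead fix $v$ first and apply the lemma to $p(\cdot+v)$. Then $x$ depends on $v$, and $x+v$ may again be a bad point. The average over $v=V(\omega)$ breaks this circle: it does not depend on $\omega$, so neither does $x$, and almost every $\omega$ is good for this $x$. It remains to find a good $\omega$ for which the slopes of $p(\cdot+V(\omega))$ are large for infinitely many $m$ at once. This is given by the \emph{reverse Fatou lemma}: if $g_m$ are measurable functions on a probability space with $|g_m|\le C$, then $\int\limsup_mg_m\,d\mathbb P\ge\limsup_m\int g_m\,d\mathbb P$. It is Fatou's lemma applied to $C-g_m\ge0$.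

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $L=\sup_n\|x_n\|$ and $\alpha=\inf_{w\in D_1}p(w)$. Fix $\eta,r>0$ and take $(\Omega,\Sigma,\mathbb P)$ and $V$ from (H) for this $r$.

\emph{The average.} For $y\in X$ the function $\omega\mapsto p(y+V(\omega))$ is bounded by $M(\|y\|+r)$, and it is measurable: if $V_j\to V$ pointwise with $V_j$ simple measurable, it is the pointwise limit of the simple functions $p(y+V_j(\omega))$. Put
\[
P(y)=\int_\Omega p(y+V(\omega))\,d\mathbb P(\omega).
\]
Each function $p(\cdot+V(\omega))$ is convex, $M$-Lipschitz and differs from $p$ by at most $Mr$. These three properties are inequalities that can be integrated, so $P$ is convex, $M$-Lipschitz and $|P-p|\le Mr$.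

\emph{The slopes.} Take $x$ and $z_m$ from Lemma~\ref{lem:slopes} for $P$ and $\eta$. Since $x\in\overline{D_1}$ and $p$ is continuous, $p(x)\ge\alpha$. Hence $P(x)\ge\alpha-Mr$, while $P(0)\le Mr$, and the right side of \eqref{eq:lemma} is at least $c:=\alpha-2Mr-\eta$. The functions
\[
g_m(\omega)=2^m\bigl(p(x+V(\omega))-p(x+V(\omega)-2^{-m}z_m)\bigr)
\]
are measurable, they satisfy $|g_m|\le M\|z_m\|\le ML$, and $\int g_m\,d\mathbb P$ is the left side of \eqref{eq:lemma}. So $\int g_m\,d\mathbb P\ge c$ for all $m$.

\emph{Choice of the translation.} By the reverse Fatou lemma, $g=\limsup_mg_m$ satisfies $\int g\,d\mathbb P\ge c$. If $g<c$ held almost surely, then $\int g\,d\mathbb P<c$. So $\{g\ge c\}$ has positive probability and meets $\Omega_x$. Fix $\omega\in\Omega_x$ with $g(\omega)\ge c$, and take $b\in B$ attaining $p$ at $y=x+V(\omega)$. By \eqref{eq:subgrad} with $h=2^{-m}z_m$ we have $g_m(\omega)\le\operatorname{Re}b(z_m)$, and by \eqref{eq:tails}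
\[
\alpha-2Mr-\eta=c\le\limsup_m\operatorname{Re}b(z_m)\le\limsup_n\operatorname{Re}b(x_n).
\]
So the right side of \eqref{eq:key} is at least $\alpha-2Mr-\eta$ for all $\eta,r>0$, and hence at least $\alpha$.
\end{proof}

This completes the proof of Theorem~\ref{thm:H}. Each part of (H) was used once: $\|V\|\le r$ keeps $P$ within $Mr$ of $p$; the approximation by simple maps makes the integrands measurable; $V$ must not depend on $x$ because $x$ is constructed from $P$; and $\Omega_x$ must have full measure because we know only that $\{g\ge c\}$ is not null.

\section{Random translates expose points}\label{sec:exposed}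

To prove Theorem~\ref{thm:main} we need a small random vector $V$ such that $x+V$ almost surely exposes a point of $K$. We first turn exposedness into countably many one-dimensional conditions; this is where separability enters. Recall that a convex function $f\colon\mathbb R\to\mathbb R$ has one-sided derivatives $f'_-\le f'_+$ everywhere, and that they are equal, so that $f$ is differentiable, outside a countable set.

\begin{lemma}\label{lem:unique}
Let $(d_k)$ be a dense sequence in $B_X$ and let $y\in X$. If for every $k$ the function $t\mapsto p(y+td_k)$ is differentiable at $t=0$, then $y$ exposes a point of $K$.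
\end{lemma}

The hypothesis holds in particular if $p$ is G\^ateaux differentiable at $y$, since then $t\mapsto p(y+td)$ is differentiable at $0$ for every $d\in X$.

\begin{proof}
Some point of $K$ attains $p$ at $y$; we show that it is unique. Let $b\in K$ attain $p$ at $y$. By \eqref{eq:subgrad} with $h=-td_k$, the function $t\mapsto p(y+td_k)-p(y)-t\operatorname{Re}b(d_k)$ is nonnegative on $\mathbb R$ and vanishes at $0$. It is differentiable at $0$, so its derivative there is $0$, that is, $\operatorname{Re}b(d_k)=\frac{d}{dt}\big|_{t=0}\,p(y+td_k)$. So if $b$ and $b'$ both attain $p$ at $y$, then $\operatorname{Re}b$ and $\operatorname{Re}b'$ agree at every $d_k$, hence on $B_X$ by continuity and on $X$ by homogeneity. In the complex case $b(x)=\operatorname{Re}b(x)-i\operatorname{Re}b(ix)$. Thus $b=b'$.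
\end{proof}

A random translation along the single direction $d_k$ makes $p$ almost surely differentiable in that direction, as on the stadium. We need all directions $d_k$ at once, so we translate independently along each of them, with summable amplitudes. From now on $\Omega=[-1,1]^{\mathbb N}$ carries the product topology, its Borel $\sigma$-algebra and the product $\mathbb P$ of the normalized Lebesgue measures.

\begin{lemma}\label{lem:cube}
Let $(d_k)$ be a sequence in $B_X$, let $r>0$ and put $V(\omega)=\sum_{k\ge1}r2^{-k}\omega_kd_k$ for $\omega\in\Omega$. Then $V$ is continuous, takes values in $rB_X$ and is a pointwise limit of simple Borel maps. For every $x\in X$ and every $k$, the set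
\[
N_k=\{\omega\in\Omega:\ t\mapsto p(x+V(\omega)+td_k)\text{ is not differentiable at }0\}
\]
is Borel and $\mathbb P(N_k)=0$.
\end{lemma}

\begin{proof}
The $k$-th term of the series is continuous in $\omega$ and has norm at most $r2^{-k}$, so the series converges uniformly, $V$ is continuous and $\|V\|\le r$. The maps $V_j(\omega)=\sum_{k\le j}r2^{-k}j^{-1}\lfloor j\omega_k\rfloor d_k$ are simple Borel maps with $\|V-V_j\|\le r/j+r2^{-j}$.

Fix $x$ and $k$. For $y\in X$ let $f_y(t)=p(y+td_k)$ and
\[
\varphi_j(y)=j\bigl(p(y+d_k/j)+p(y-d_k/j)-2p(y)\bigr)=\frac{f_y(1/j)-f_y(0)}{1/j}-\frac{f_y(0)-f_y(-1/j)}{1/j}.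
\]
Each $\varphi_j$ is continuous, and $\varphi_j(y)\to(f_y)'_+(0)-(f_y)'_-(0)$ as $j\to\infty$. So $N_k=\{\omega:\lim_j\varphi_j(x+V(\omega))>0\}$ is a Borel set.

Now fix all coordinates of $\omega$ except $\omega_k$, and let $z=x+\sum_{i\ne k}r2^{-i}\omega_id_i$. Then $p(x+V(\omega)+td_k)=f_z(r2^{-k}\omega_k+t)$, so $\omega\in N_k$ if and only if $f_z$ is not differentiable at $r2^{-k}\omega_k$. Since $f_z$ is convex on $\mathbb R$, this happens for at most countably many $\omega_k$. Every section of $N_k$ in the $k$-th coordinate is therefore null, and $\mathbb P(N_k)=0$ by Fubini's theorem.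
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W$ be the set of weak$^*$-exposed points of $K$. We verify (H) for $B=W$. Let $r>0$, let $(d_k)$ be dense in $B_X$, and take $V$ from Lemma~\ref{lem:cube}. For $x\in X$ put $\Omega_x=\Omega\setminus\bigcup_kN_k$, a Borel set with $\mathbb P(\Omega_x)=1$. For $\omega\in\Omega_x$, Lemma~\ref{lem:unique} shows that $x+V(\omega)$ exposes a point $b\in K$. Then $b\in W$ and $b$ attains $p$ at $x+V(\omega)$. Theorem~\ref{thm:H} gives $\operatorname{(I)-env}(W)=K$.
\end{proof}

\section{Consequences and limits of the results}\label{sec:more}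

In the three corollaries below, $X$ is separable, $K\subset X^*$ is nonempty, weak$^*$-compact and convex, and $W$ is the set of weak$^*$-exposed points of $K$, which is nonempty by the proof just given.

The proof uses only almost every exposing vector, so a negligible set of them can be discarded. Call a Borel set $N\subset X$ \emph{cube-null} if $\mathbb P\{\omega: x+\sum_k\omega_kh_k\in N\}=0$ for every $x\in X$ and every sequence $(h_k)$ in $X$ with dense real linear span and $\sum_k\|h_k\|<\infty$.

\begin{corollary}\label{cor:fewer}
If $N\subset X$ is cube-null, then $K$ is the (I)-envelope of the set of those points of $K$ that are exposed by some $y\in X\setminus N$.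
\end{corollary}

\begin{proof}
In the proof of Theorem~\ref{thm:main}, the vectors $h_k=r2^{-k}d_k$ have dense real linear span and summable norms. The set $\{\omega:x+V(\omega)\in N\}$ is Borel because $V$ is continuous, and it is null because $N$ is cube-null. Removing it from $\Omega_x$ gives (H) for the smaller set.
\end{proof}

\begin{corollary}\label{cor:suplimsup}
For every bounded sequence $(x_n)$ in $X$,
\[
\sup_{b\in W}\,\limsup_n\operatorname{Re}b(x_n)=\sup_{b\in K}\,\limsup_n\operatorname{Re}b(x_n).
\]
\end{corollary}

\begin{proof}
The inequality $\le$ holds because $W\subset K$. For the inequality $\ge$, apply Proposition~\ref{prop:test} with $B=W$ to each $e\in K=\operatorname{(I)-env}(W)$.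
\end{proof}

\begin{corollary}\label{cor:normsep}
If $W$ is norm separable, for instance if $X^*$ is separable, then $K=\overline{\operatorname{co}W}^{\,\|\cdot\|}$.
\end{corollary}

\begin{proof}
The inclusion $\supset$ holds because $K$ is norm closed and convex. Let $\varepsilon>0$ and let $(a_n)$ be a norm dense sequence in $W$. The sets $A_n=W\cap(a_n+\varepsilon B_{X^*})$ cover $W$. The ball $a_n+\varepsilon B_{X^*}$ is weak$^*$-closed and convex, so it contains $\overline{\operatorname{co}A_n}^{\,w^*}$, and it is contained in the convex set $\operatorname{co}W+\varepsilon B_{X^*}$. By \eqref{eq:env}, $K=\operatorname{(I)-env}(W)$ lies in the norm closure of $\operatorname{co}W+\varepsilon B_{X^*}$, so every point of $K$ has distance at most $\varepsilon$ from $\operatorname{co}W$. Since $\varepsilon$ is arbitrary, $K\subset\overline{\operatorname{co}W}^{\,\|\cdot\|}$.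
\end{proof}

\begin{example}[separability cannot be dropped]\label{ex:nonsep}
Let $X=\ell_1(\Gamma)$ with $\Gamma$ uncountable, so that $X^*=\ell_\infty(\Gamma)$. Let $y\in X$ and $b\in B_{X^*}$. The support of $y$ is countable, so $y$ vanishes at some $\gamma\in\Gamma$. Replacing the coordinate of $b$ at $\gamma$ by another scalar of modulus at most $1$ gives $b'\in B_{X^*}\setminus\{b\}$ with $b'(y)=b(y)$. So $y$ does not expose $b$, and $B_{X^*}$ has no weak$^*$-exposed points. The cover $A_n=\emptyset$ shows that $\operatorname{(I)-env}(\emptyset)=\emptyset\ne B_{X^*}$.
\end{example}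

\begin{example}[a dense open set of vectors does not suffice]\label{ex:generic}
Let $X=C[0,1]$, $K=B_{X^*}$,
\[
B=\{\gamma\delta_t:0<t\le1,\ |\gamma|=1\},\qquad G=\{f\in X:|f(0)|<\|f\|\}.
\]
Each $f\in G$ has $|f(t)|=\|f\|$ for some $t>0$, so $B$ attains the norm at $f$, as in Example~\ref{ex:C01}. The set $G$ is open because $f\mapsto\|f\|-|f(0)|$ is continuous. It is dense: given $f\notin G$ and $\varepsilon>0$, choose $t>0$ with $|f(t)|>|f(0)|-\varepsilon$, a scalar $\theta$ with $|\theta|=1$ and $f(t)=\theta|f(t)|$, and $h\in X$ with $h(0)=0$, $h(t)=\varepsilon\theta$ and $\|h\|=\varepsilon$; then $|(f+h)(t)|=|f(t)|+\varepsilon>|(f+h)(0)|$, so $f+h\in G$.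

Nevertheless $\operatorname{(I)-env}(B)\ne K$. Let $f_n(t)=\max\{1-nt,0\}$ and $|\theta|=1$. Every $b\in B$ satisfies $b(\theta f_n)=0$ for large $n$, and every measure $\mu$ satisfies $\mu(\theta f_n)\to\theta\mu(\{0\})$ by dominated convergence. By Proposition~\ref{prop:test}, each $\mu\in\operatorname{(I)-env}(B)$ has $\operatorname{Re}\theta\mu(\{0\})\le0$ for all $|\theta|=1$. Hence
\[
\operatorname{(I)-env}(B)\subset\{\mu:|\mu|(\{0\})=0\}\not\ni\delta_0 .
\]
So in (H) ``almost every'' cannot be replaced by ``for all points of a dense open set'', and the density of the points of G\^ateaux differentiability alone would not give Theorem~\ref{thm:main}; the proof uses that the points of non-differentiability are negligible in the sense of measure. Inequality \eqref{eq:key} fails for $(f_n)$: its right side is $0$, while every convex combination of the $f_n$ has value $1$ at $0$.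

The example gives two more facts. Since $\delta_{1/n}\to\delta_0$ in the weak$^*$ topology, the second inclusion in \eqref{eq:sandwich} is strict for $A=B$. And a point exposed by some $f\in G$ is the only point attaining the norm at $f$, so it lies in $B$; by Corollary~\ref{cor:fewer} and the monotonicity of the (I)-envelope (clear from Proposition~\ref{prop:test}), the closed nowhere dense set $X\setminus G$ is not cube-null.
\end{example}

\begin{thebibliography}{1}
\bibitem{KR} Ond\v{r}ej F.K. Kalenda and Matias Raja, \emph{Topologies related to (I)-envelopes}, arXiv:2303.07691 (2023).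
\end{thebibliography}
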